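\title{Polytopes of determinants under group epimorphisms}

\begin{abstract}
Let $G$ be a torsion-free group satisfying the Atiyah Conjecture, with an epimorphism onto a finitely generated free-abelian group $H$. The polytope homomorphism of Friedl and L\"uck assigns to a square matrix over $\mathbb{Z}G$ that is invertible over the Linnell skew field a formal difference of polytopes in $H\otimes\mathbb{R}$, a noncommutative version of the Newton polytope of the determinant. The Determinant Comparison Problem asks whether this polytope can only shrink when $G$ is replaced by a quotient $\bar G$ through which $G\to H$ factors. We show that the answer is no, by a $2\times 2$ matrix over a $4$-dimensional Bieberbach group, and that no multiplicative constant repairs the inequality. For $H\neq 0$ we prove that the inequality holds for all matrices exactly when ranks of matrices over the Linnell skew fields do not increase from $G$ to $\bar G$. Local indicability of the kernel of $G\to\bar G$ is always necessary for this, and for amenable $G$ it is also sufficient.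
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finitely generated free-abelian group and $A$ a square matrix over the Laurent polynomial ring $\mathbb{Z}G$ with $\det A\neq 0$. An epimorphism $p\colon G\to H$ onto a free-abelian group maps the set of monomials occurring in $\det A$ to a finite subset of $H$, whose convex hull in $H\otimes\mathbb{R}$ measures how far the determinant spreads in the directions seen by $H$. For $H=\mathbb{Z}$ it is an interval, whose length is the top degree minus the bottom degree. Suppose that $p$ factors as $G\overset{\mu}{\to}\bar G\overset{\nu}{\to}H$ with $\bar G$ free-abelian and $\det\mu(A)\neq0$. Then $\det\mu(A)=\mu(\det A)$, and $\mu$ adds up the coefficients of monomials with the same image. Terms may cancel, but no new terms appear, so the polytope of $\mu(A)$ is contained in that of $A$. The containment can be strict: if $G$ has basis $z,t$ and $\mu$ kills $z$, then $1+(1-z)t$ has polytope $[0,1]$, and its image $1$ has polytope $\{0\}$.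

For a torsion-free group $G$ satisfying the Atiyah Conjecture, $\mathbb{Z}G$ embeds in the Linnell skew field $\mathcal{D}(G)$, and the Dieudonn\'e determinant over $\mathcal{D}(G)$ replaces the determinant. Taking Newton polytopes gives the polytope homomorphism of Friedl and L\"uck,
\[\mathcal{P}\colon K_1^w(\mathbb{Z}G)\to \mathrm{Pol}_T(H),\]
from the weak $K_1$-group, which is generated by classes $[A]$ of square matrices over $\mathbb{Z}G$ that are invertible over $\mathcal{D}(G)$, to the group of formal differences of integral polytopes in $H\otimes\mathbb{R}$ up to translation. The target is partially ordered by inclusion up to translation. Section~\ref{sec:prelim} gives all definitions. The following problem was posed in \cite{FK}.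

\medskip
\noindent\textbf{Determinant Comparison Problem.} \emph{Let $G\overset{\mu}{\to}\bar G\overset{\nu}{\to}H$ be epimorphisms, where $G$ and $\bar G$ are finitely generated torsion-free groups satisfying the Atiyah Conjecture and $H$ is free-abelian. Let $A$ be a square matrix over $\mathbb{Z}G$ that is invertible over $\mathcal{D}(G)$ and whose image $\mu(A)$ is invertible over $\mathcal{D}(\bar G)$. Form $\mathcal{P}$ for $G$ with respect to $\nu\mu$ and for $\bar G$ with respect to $\nu$. Is it true that}
\begin{equation}\label{eq:comparison}
\mathcal{P}([\mu(A)])\le \mathcal{P}([A])\quad\text{in }\mathrm{Pol}_T(H)\,?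
\end{equation}
\medskip

We call such matrices $A$ \emph{admissible}, and we write a bar for images under $\mu$. The abelian case above and the case of $1\times1$ matrices over arbitrary $G$ (Example~\ref{ex:onebyone}) suggest the answer yes. The abelian argument, however, rests on the formula $\det\mu(A)=\mu(\det A)$, which has no counterpart in general. The Dieudonn\'e determinant is computed by dividing in $\mathcal{D}(G)$, and $\mu$ does not extend to $\mathcal{D}(G)\to\mathcal{D}(\bar G)$ unless it is injective, because a homomorphism of skew fields is injective while $\mu(g-1)=0$ for $g\in\ker\mu$.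

\begin{theorem}\label{thm:A}
There are a $4$-dimensional Bieberbach group $G$, an epimorphism $\mu\colon G\to\bar G=H=\mathbb{Z}$ and, with $\nu=\mathrm{id}$, an admissible $2\times2$ matrix $A$ over $\mathbb{Z}G$ such that $\mathcal{P}([A])=0$ and $\mathcal{P}([\mu(A)])=[0,2]$. In particular \eqref{eq:comparison} fails, and $\mathcal{P}([\mu(A)])\le C\cdot\mathcal{P}([A])$ holds for no constant $C$.
\end{theorem}

To see what decides the question, let $H=\mathbb{Z}$, put $K=\ker(\nu\mu)$ and $\bar K=\ker\nu$, choose $t\in G$ mapping to $1$, and let $A=C_0+C_1t+\dots+C_dt^d$ be admissible, with $C_i$ over $\mathbb{Z}K$. The bottom degree of $\det A$ is at least $0$, and it equals $0$ exactly when $C_0$ is invertible over $\mathcal{D}(K)$ (Lemma~\ref{lem:order}). One expects the bottom degree not to decrease on passing to $\bar G$. If so, then invertibility of $\bar C_0$ over $\mathcal{D}(\bar K)$ forces invertibility of $C_0$ over $\mathcal{D}(K)$. This leads to the following property of an epimorphism $K\to\bar K$ of torsion-free groups satisfying the Atiyah Conjecture.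

\begin{itemize}
\item[(U)] Every square matrix over $\mathbb{Z}K$ whose image is invertible over $\mathcal{D}(\bar K)$ is invertible over $\mathcal{D}(K)$.
\end{itemize}
Equivalently (Lemma~\ref{lem:rank}), $\operatorname{rk}_{\mathcal{D}(\bar K)}\bar M\le\operatorname{rk}_{\mathcal{D}(K)}M$ for all matrices $M$ over $\mathbb{Z}K$.

\begin{theorem}\label{thm:B}
Let $G\overset{\mu}{\to}\bar G\overset{\nu}{\to}H$ be as in the Problem with $H\neq0$, and let $K=\ker(\nu\mu)$, $\bar K=\ker\nu$. The following are equivalent.
\begin{itemize}
\item[(1)] $\mathcal{P}([\mu(A)])\le\mathcal{P}([A])$ for all admissible $A$.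
\item[(2)] There is an integer $C\ge1$ with $\mathcal{P}([\mu(A)])\le C\,\mathcal{P}([A])$ for all admissible $A$.
\item[(3)] $K\to\bar K$ satisfies \textup{(U)}.
\item[(4)] $G\to\bar G$ satisfies \textup{(U)}.
\end{itemize}
If they fail, there is an admissible $A$ with $\mathcal{P}([A])=0$ and $\mathcal{P}([\mu(A)])$ the class of a nondegenerate segment.
\end{theorem}

Condition (4) does not mention $\nu$, so the answer depends only on $\mu$ as long as $H\ne0$. If $H=0$, then $\mathrm{Pol}_T(H)=0$ and \eqref{eq:comparison} is trivial, while (U) can still fail (Remark~\ref{rem:Hzero}). A group is \emph{locally indicable} if every nontrivial finitely generated subgroup has an epimorphism onto $\mathbb{Z}$.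

\begin{theorem}\label{thm:C}
Let $G\overset{\mu}{\to}\bar G\overset{\nu}{\to}H$ be as in the Problem with $H\neq0$.
\begin{itemize}
\item[(i)] If $\ker\mu$ is not locally indicable, there is an admissible $A$ with $\mathcal{P}([A])=0$ and $\mathcal{P}([\mu(A)])$ the class of a nondegenerate segment, so \eqref{eq:comparison} fails.
\item[(ii)] If $G$ is amenable, then \eqref{eq:comparison} holds for all admissible $A$ if and only if $\ker\mu$ is locally indicable.
\end{itemize}
\end{theorem}

We do not determine whether local indicability of $\ker\mu$ suffices when $G$ is not amenable.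

Section~\ref{sec:example} proves Theorem~\ref{thm:A} by a direct computation. Section~\ref{sec:order} expresses the bottom degree of a determinant through ranks of matrices with entries in a group ring, to which $\mu$ can be applied; this is the substitute for the missing formula $\det\mu(A)=\mu(\det A)$. Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}.

\section{The polytope homomorphism}\label{sec:prelim}

Matrices act on columns from the left, and $\varepsilon\colon\mathbb{Q}\Gamma\to\mathbb{Q}$ denotes the augmentation of a group ring, which sends every group element to $1$.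

\subsection{The Linnell skew field}
The group ring $\mathbb{Z}G$ is a subring of the algebra $\mathcal{U}(G)$ of operators affiliated to the group von Neumann algebra of $G$. A subring of $\mathcal{U}(G)$ is \emph{division closed} if it contains the inverse of each of its elements that is invertible in $\mathcal{U}(G)$, and $\mathcal{D}(G)$ is the smallest division closed subring containing $\mathbb{Z}G$. For torsion-free $G$, the \emph{Atiyah Conjecture} is understood as the statement that $\mathcal{D}(G)$ is a skew field; it then contains $\mathbb{Q}G$. For the trivial group, $\mathcal{U}=\mathbb{C}$ and $\mathcal{D}=\mathbb{Q}$. We use the following standard facts.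

\begin{itemize}
\item[(D1)] If $G$ is torsion-free and satisfies the Atiyah Conjecture, so does every subgroup $K$, and $\mathcal{D}(K)\subseteq\mathcal{D}(G)$.
\item[(D2)] Let $G$ be as in (D1), let $p\colon G\to H$ be an epimorphism onto a finitely generated free-abelian group with kernel $K$, and choose $s(h)\in p^{-1}(h)$ for each $h\in H$. Conjugation by elements of $G$ preserves $\mathcal{D}(K)$, the sum $\sum_h\mathcal{D}(K)s(h)\subseteq\mathcal{D}(G)$ is direct, and it is a subring containing $\mathbb{Z}G$, the crossed product $\mathcal{D}(K)*H$. The skew field $\mathcal{D}(G)$ is its Ore localization: every element is $xy^{-1}$ with $x,y\in\mathcal{D}(K)*H$, $y\neq0$, and every ring homomorphism from $\mathcal{D}(K)*H$ that sends nonzero elements to units extends to $\mathcal{D}(G)$.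
\item[(D3)] Torsion-free elementary amenable groups, in particular torsion-free virtually abelian groups, satisfy the Atiyah Conjecture \cite[Theorem~1.5]{Linnell}, \cite[Theorem~10.19]{Lueck}.
\end{itemize}
For $G=\mathbb{Z}^r$ and $p=\mathrm{id}$, fact (D2) gives $\mathcal{D}(G)=\mathbb{Q}(t_1,\dots,t_r)$.

\subsection{Linear algebra over a skew field}
Let $D$ be a skew field. The rank of a matrix over $D$ is the dimension of the right $D$-span of its columns, which equals the dimension of the left $D$-span of its rows. A matrix of rank $r$ has an invertible $r\times r$ submatrix: choose $r$ independent columns, and then $r$ independent rows of the result. A square matrix is either invertible or kills a nonzero column vector; in the second case we call it \emph{singular}. Both properties persist over a larger skew field, so for $D\subseteq D'$ a square matrix over $D$ is invertible over $D$ if and only if it is invertible over $D'$.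

\begin{lemma}\label{lem:rank}
An epimorphism $K\to\bar K$ satisfies \textup{(U)} if and only if $\operatorname{rk}_{\mathcal{D}(\bar K)}\bar M\le\operatorname{rk}_{\mathcal{D}(K)}M$ for all matrices $M$ over $\mathbb{Z}K$.
\end{lemma}

\begin{proof}
Assume (U) and let $r=\operatorname{rk}\bar M$. Some $r\times r$ submatrix of $M$ has invertible image, so it is invertible over $\mathcal{D}(K)$, and $\operatorname{rk}M\ge r$. Conversely, if $M$ is $n\times n$ and $\bar M$ is invertible, the inequality gives $\operatorname{rk}M=n$.
\end{proof}

The \emph{Dieudonn\'e determinant} is the homomorphism $\det\colon GL_n(D)\to D^\times_{ab}=D^\times/[D^\times,D^\times]$ that sends elementary matrices (identity plus one off-diagonal entry) to $1$ and $\operatorname{diag}(d_1,\dots,d_n)$ to $[d_1\cdots d_n]$. These matrices generate $GL_n(D)$, so the determinant is compatible with inclusions of skew fields. Permutation matrices have determinant $[\pm1]$, and the determinant of an invertible block triangular matrix is the product of the determinants of the diagonal blocks. If $M_1$ is an invertible $(n-1)\times(n-1)$ matrix and $s=\delta-\gamma M_1^{-1}\beta\in D$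 is the Schur complement, then
\begin{equation}\label{eq:schur}
\begin{pmatrix}M_1&\beta\\ \gamma&\delta\end{pmatrix}
=\begin{pmatrix}I&0\\ \gamma M_1^{-1}&1\end{pmatrix}
\begin{pmatrix}M_1&0\\0&s\end{pmatrix}
\begin{pmatrix}I&M_1^{-1}\beta\\0&1\end{pmatrix}.
\end{equation}
So this matrix is invertible if and only if $s\ne0$, and then its determinant is $\det M_1\cdot[s]$.

\subsection{Polytopes}
Let $H$ be finitely generated free-abelian. An \emph{integral polytope} is the convex hull in $H\otimes\mathbb{R}$ of a nonempty finite subset of $H$. Integral polytopes up to translation form a commutative monoid under the Minkowski sum $P+Q=\{a+b: a\in P,\ b\in Q\}$, with points representing $0$, and $\mathrm{Pol}_T(H)$ is its Grothendieck group. It is ordered by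
\[P-Q\le P'-Q'\iff P+Q'\subseteq P'+Q\ \text{ up to translation.}\]
Inclusions of convex sets are detected by minima of linear functions, which is how degrees will enter.

\begin{lemma}\label{lem:support}
Let $H\ne0$ and let $X,Y\subseteq H\otimes\mathbb{R}$ be nonempty compact convex sets. Then $\min_{X+Y}\varphi=\min_X\varphi+\min_Y\varphi$ for every linear function $\varphi$. Moreover $X\subseteq Y$ if and only if $\min_Y\varphi\le\min_X\varphi$ for every epimorphism $\varphi\colon H\to\mathbb{Z}$, extended linearly.
\end{lemma}

\begin{proof}
The first statement holds because $\varphi(a+b)=\varphi(a)+\varphi(b)$ can be minimized in $a$ and $b$ separately, and $X\subseteq Y$ implies the inequalities. Conversely, assume them. A nonzero $\varphi\in\operatorname{Hom}(H,\mathbb{Q})$ has infinite cyclic image, so it is a positive multiple of an epimorphism onto $\mathbb{Z}$. Both minima are positively homogeneous and continuous in $\varphi$, so the inequality holds for all $\varphi\in\operatorname{Hom}(H,\mathbb{R})$. A point $z\in X\setminus Y$ could be separated from $Y$ by some $\varphi$ with $\varphi(z)<\min_Y\varphi$,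 contradicting $\min_Y\varphi\le\min_X\varphi$.
\end{proof}

In particular $X+Z\subseteq Y+Z$ implies $X\subseteq Y$. Hence the monoid is cancellative, and adding one polytope to both $P$ and $Q$ does not change whether $P-Q\le P'-Q'$; so the order does not depend on representatives. For $h\neq0$ the relation $[0,h]\le0$ is false, since a point contains no nondegenerate segment. For $H=\mathbb{Z}$, length identifies $\mathrm{Pol}_T(\mathbb{Z})$ with $\mathbb{Z}$ and its usual order.

\subsection{The homomorphism}
In the situation of (D2), a nonzero $x=\sum_hx_hs(h)\in\mathcal{D}(K)*H$ has finite support $\{h:x_h\ne0\}$, independent of $s$, whose convex hull is the \emph{Newton polytope} $P(x)$. The assignment $xy^{-1}\mapsto P(x)-P(y)$ is a well-defined homomorphism $\mathcal{D}(G)^\times_{ab}\to\mathrm{Pol}_T(H)$. Elements of $\mathcal{D}(K)^\times$ have Newton polytope $\{0\}$ and $g\in G$ has Newton polytope $\{p(g)\}$, so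
\begin{equation}\label{eq:trivial}
\mathcal{D}(K)^\times\text{ and }G\text{ map to }0\in\mathrm{Pol}_T(H).
\end{equation}
Following Friedl and L\"uck, $K_1^w(\mathbb{Z}G)$ is the abelian group with generators $[A]$, for square matrices $A$ over $\mathbb{Z}G$ of any size $n\ge0$ that are invertible over $\mathcal{D}(G)$, and relations
\[[AB]=[A]+[B],\qquad\left[\begin{pmatrix}A&C\\0&B\end{pmatrix}\right]=[A]+[B],\]
where $A,B$ have equal size in the first relation and $C$ is any matrix over $\mathbb{Z}G$ of the appropriate size in the second. The Dieudonn\'e determinant over $\mathcal{D}(G)$ respects these relations, and $\mathcal{P}$ is the composition $K_1^w(\mathbb{Z}G)\to\mathcal{D}(G)^\times_{ab}\to\mathrm{Pol}_T(H)$. Thus $\mathcal{P}([A])=P(x)-P(y)$ if $xy^{-1}$ represents $\det A$.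

\begin{example}\label{ex:onebyone}
Let $a=\sum_ga_gg\in\mathbb{Z}G$ with $\mu(a)\neq0$. The coefficient of $s(h)$ in $a$ is $\sum_{p(g)=h}a_g\,gs(h)^{-1}\in\mathbb{Z}K$, so $P(a)$ is the convex hull of $p(\operatorname{supp}a)$. Since $\operatorname{supp}\mu(a)\subseteq\mu(\operatorname{supp}a)$, we get $P(\mu(a))\subseteq P(a)$. Thus \eqref{eq:comparison} holds for $1\times1$ matrices over any $G$, and a counterexample needs size at least $2$.
\end{example}

\section{A counterexample of size two}\label{sec:example}

We look for a torsion-free group $K$ for which $K\to1$ violates (U), that is, for a square matrix $B$ over $\mathbb{Z}K$ that is singular over $\mathcal{D}(K)$ while $\varepsilon(B)$ is invertible over $\mathbb{Q}$. If $K$ is generated by $x$ and $y$, there is a natural candidate for the kernel vector, the column with entries $x-1$ and $y-1$. The identities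
\begin{equation}\label{eq:fox}
gh-1=(g-1)+g(h-1),\qquad g^{-1}-1=-g^{-1}(g-1)
\end{equation}
express $g-1$, for a word $g$ in $x,y$, as a left $\mathbb{Z}K$-combination of $x-1$ and $y-1$. A relation $g=g'$ therefore gives a row that kills the column, and the augmentation of this row lists the differences of the exponent sums of $x$ and $y$ in $g$ and $g'$. Two relations that force $K_{ab}$ to be finite give the matrix $B$.

\subsection{The group}
Let $K$ be the group of affine isometries of $\mathbb{R}^3$ generated by
\[x(u,v,w)=(u+1,\,1-v,\,-w),\qquad y(u,v,w)=(-u,\,v+1,\,1-w).\]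
Then $xy(u,v,w)=(1-u,\,-v,\,w-1)$, and $x^2$, $y^2$, $(xy)^2$ are the translations by $2e_1$, $2e_2$, $-2e_3$. Conjugating the translation by a vector with an affine map gives the translation by the image of that vector under the linear part. The linear parts of $x$ and $y$ are $\operatorname{diag}(1,-1,-1)$ and $\operatorname{diag}(-1,1,-1)$, so
\begin{equation}\label{eq:relations}
yx^2=x^{-2}y,\qquad xy^2=y^{-2}x,
\end{equation}
and $T=\langle x^2,y^2,(xy)^2\rangle=(2\mathbb{Z})^3$ is normal in $K$. The quotient $K/T$ is generated by two elements with $x^2=y^2=(xy)^2=1$, so $K=T\cup Tx\cup Ty\cup Txy$.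

The group $K$ is torsion-free. Indeed, an affine map of finite order fixes the barycenter of an orbit, so it suffices to see that nontrivial elements have no fixed point. This holds for nontrivial translations, and elements of $Tx$, $Ty$, $Txy$ add an odd integer to $u$, $v$, $w$, respectively.

Put $G=K\times\langle t\rangle$ with $t$ of infinite order, $\bar G=H=\langle t\rangle\cong\mathbb{Z}$, let $\mu$ be the projection and $\nu=\mathrm{id}$. Letting $t$ translate a fourth coordinate, $G$ acts on $\mathbb{R}^4$ by isometries and contains the lattice $T\times\langle t\rangle$ with finite index. So $G$ is a torsion-free crystallographic group, that is, a Bieberbach group, of dimension $4$. By (D3), $G$ and $\bar G$ satisfy the Atiyah Conjecture. The kernel of $\nu\mu$ is $K$, the crossed product is $\mathcal{D}(K)[t^{\pm1}]$, and $\mathcal{D}(\bar G)=\mathbb{Q}(t)$.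

\subsection{The singular matrix}
By \eqref{eq:fox},
\[yx^2-1=y(1+x)(x-1)+(y-1),\qquad x^{-2}y-1=-x^{-2}(1+x)(x-1)+x^{-2}(y-1).\]
The left sides agree by \eqref{eq:relations}. Subtracting, and doing the same with $x$ and $y$ interchanged, we obtain
\begin{equation}\label{eq:kernel}
a(x-1)+b(y-1)=0,\qquad c(x-1)+d(y-1)=0,
\end{equation}
where
\[a=(y+x^{-2})(1+x),\quad b=1-x^{-2},\quad c=1-y^{-2},\quad d=(x+y^{-2})(1+y).\]
So $B=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ is singular over $\mathcal{D}(K)$, while $\varepsilon(a)=\varepsilon(d)=4$ and $\varepsilon(b)=\varepsilon(c)=0$ give $\varepsilon(B)=4I_2$.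

\begin{remark}\label{rem:Hzero}
Thus $K\to1$ violates (U). For $K\to1\to0$ conditions (1) and (2) of Theorem~\ref{thm:B} hold trivially and (3), (4) fail, so the hypothesis $H\ne0$ cannot be dropped.
\end{remark}

\subsection{The admissible matrix}
The matrix $B$ is not admissible for $G$, and the polytope of $\mu(B)=4I_2$ is a point. We use $t$ to build a matrix $B+tB'$ whose bottom and top coefficients both have rank one over $\mathcal{D}(K)$ and both augment to $4I_2$. The choice $B'=B$ gives the singular matrix $(1+t)B$, so we twist by $J=\operatorname{diag}(1,-1)$: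
\[A=B+tJBJ=\begin{pmatrix}(1+t)a&(1-t)b\\(1-t)c&(1+t)d\end{pmatrix}\in M_2(\mathbb{Z}G).\]

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Over $\bar G$ we have $\mu(A)=4(1+t)I_2$, which is invertible over $\mathbb{Q}(t)$ with determinant $16(1+t)^2=16+32t+16t^2$. Hence $\mathcal{P}([\mu(A)])=[0,2]$.

Over $G$, put $r=-(y-1)(x-1)^{-1}\in\mathcal{D}(K)^\times$. By \eqref{eq:kernel}, $a=br$ and $c=dr$. Since $t$ commutes with $b$ and $d$,
\[A=\begin{pmatrix}b&0\\0&d\end{pmatrix}\begin{pmatrix}1+t&1-t\\1-t&1+t\end{pmatrix}\begin{pmatrix}r&0\\0&1\end{pmatrix},\]
and factoring the middle matrix gives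
\begin{equation}\label{eq:factor}
A=\begin{pmatrix}b&0\\0&d\end{pmatrix}\begin{pmatrix}1&1\\1&-1\end{pmatrix}\begin{pmatrix}1&0\\0&t\end{pmatrix}\begin{pmatrix}1&1\\1&-1\end{pmatrix}\begin{pmatrix}r&0\\0&1\end{pmatrix}.
\end{equation}
Here $b\ne0$ because $x^2\neq1$, and $d\ne0$ because $\varepsilon(d)=4$. So all factors other than $\operatorname{diag}(1,t)$ lie in $GL_2(\mathcal{D}(K))$, the matrix $A$ is invertible over $\mathcal{D}(G)$, and $\det A$ is the class of $t$ times classes of elements of $\mathcal{D}(K)^\times$. By \eqref{eq:trivial}, $\mathcal{P}([A])=0$. The inequality $[0,2]\le C\cdot0=0$ is false for every $C$.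
\end{proof}

\section{The order of a determinant}\label{sec:order}

By Lemma~\ref{lem:support}, comparing polytopes means comparing $\min\varphi$ for epimorphisms $\varphi$ onto $\mathbb{Z}$. We therefore fix one such direction and study the bottom degree of a determinant.

Let $G$ be torsion-free and satisfy the Atiyah Conjecture, let $\varphi\colon G\to\mathbb{Z}$ be an epimorphism with kernel $L$, choose $t\in G$ with $\varphi(t)=1$, and put $F=\mathcal{D}(L)$ and $\sigma(f)=tft^{-1}$ for $f\in F$. By (D2), $\mathcal{D}(G)$ is the Ore localization of the twisted Laurent polynomial ring $F_\sigma[t^{\pm1}]=\bigoplus_iFt^i$, in which $tf=\sigma(f)t$. This ring lies in the ring $F_\sigma((t))$ of series $\sum_{i\ge i_0}f_it^i$ with the same commutation rule. For a nonzero series let $o$ be its \emph{order}, the least $i$ with $f_i\ne0$. Since $ft^i\cdot gt^j=f\sigma^i(g)t^{i+j}$ and $f\sigma^i(g)\neq0$ for $f,g\ne0$, the order of a product is the sum of the orders. Let $\hat R=F_\sigma[[t]]$ be the subring of power series. A series of order $0$ has the form $f(1-z)$ with $f\in F^\times$ and $z$ without constant term, and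 it has the inverse $(\sum_kz^k)f^{-1}\in\hat R$. Hence every nonzero series of order $k$ is $t^k$ times a unit of $\hat R$, the ring $F_\sigma((t))$ is a skew field, and $t^N\hat R=\hat Rt^N$ is a two-sided ideal of $\hat R$. By (D2), $\mathcal{D}(G)$ embeds in $F_\sigma((t))$. The homomorphism $o\colon F_\sigma((t))^\times\to\mathbb{Z}$ factors through the abelianization, so $o(\det A)\in\mathbb{Z}$ is defined for $A\in GL_n(\mathcal{D}(G))$, and it may be computed over $F_\sigma((t))$.

One computes $o(\det A)$ by elimination over $\hat R$, but this involves division in $F$, which $\mu$ does not respect. We need a description that uses the coefficients of $A$ only. For a commutative power series ring, $o(\det A)$ is the dimension of the cokernel of $A$, and the cokernel is already visible modulo a high power of $t$. This carries over. Let $R=F_\sigma[t]$ and $A=\sum_{i\ge0}C_it^i\in M_n(R)$ with $C_i\in M_n(F)$. Left multiplication by $A$ is an endomorphism of the right $F$-vector space $(R/t^NR)^n=(\hat R/t^N\hat R)^n$, which has the basis $t^je_k$ with $0\le j<N$, $1\le k\le n$. Because $C_it^i\cdot t^j=t^{i+j}\sigma^{-(i+j)}(C_i)$,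 its matrix $T_N(A)$ is block lower triangular, with $(l,j)$ block
\begin{equation}\label{eq:toeplitz}
\sigma^{-l}(C_{l-j})=t^{-l}C_{l-j}t^l\qquad(0\le j\le l<N).
\end{equation}
Let $c_N(A)=nN-\operatorname{rk}_FT_N(A)$ be the dimension of its cokernel.

\begin{lemma}\label{lem:order}
Let $A\in M_n(R)$. If $A$ is invertible over $\mathcal{D}(G)$, then $c_N(A)\le o(\det A)$ for all $N$, with equality for large $N$; moreover $o(\det A)=0$ if and only if $C_0$ is invertible over $F$. If $A$ is singular over $\mathcal{D}(G)$, then $c_N(A)\ge N$ for all $N$.
\end{lemma}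

\begin{proof}
If $A\ne0$, move a nonzero entry $\alpha$ of least order to position $(1,1)$ by permuting rows and columns. For every other entry $\beta$, both $\beta\alpha^{-1}$ and $\alpha^{-1}\beta$ lie in $\hat R$, so elementary row and column operations over $\hat R$ clear the rest of the first column and row. Repeating this on the remaining block, and writing each pivot as $t^{k_i}$ times a unit, we obtain
\[A=U\operatorname{diag}(t^{k_1},\dots,t^{k_r},0,\dots,0)\,V,\qquad k_i\geq0,\]
where $U$ and $V$ are products of permutation matrices, elementary matrices over $\hat R$ and diagonal matrices with entries in $\hat R^\times$. Thus $U,V\in GL_n(\hat R)$ and $o(\det U)=o(\det V)=0$. The matrices $U,V$ act as right $F$-linear bijections of $(\hat R/t^N\hat R)^n$, and left multiplication by $t^k$ on $\hat R/t^N\hat R$ has cokernel of dimension $\min(k,N)$. Therefore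
\[c_N(A)=\sum_{i\le r}\min(k_i,N)+(n-r)N.\]
The matrix $A$ is invertible over $\mathcal{D}(G)$ if and only if it is invertible over $F_\sigma((t))$, that is, if and only if $r=n$, and then $o(\det A)=\sum_ik_i$. This gives the statements on $c_N$. Finally $T_1(A)=C_0$, and for $r=n$ each of $c_1(A)=0$ and $o(\det A)=0$ means that all $k_i$ vanish.
\end{proof}

\begin{example}
For the matrix $A$ of Section~\ref{sec:example}, the factorization \eqref{eq:factor} gives $(k_1,k_2)=(0,1)$. Accordingly $T_1(A)=B$ and $T_2(A)=\begin{pmatrix}B&0\\JBJ&B\end{pmatrix}$ both have corank $1=o(\det A)$ over $\mathcal{D}(K)$, whereas $T_1(\bar A)=4I_2$ has corank $0=o(\det\bar A)$. The rank jumps up under $\mu$, and the bottom degree drops.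
\end{example}

When $A$ has entries in $\mathbb{Z}G$, formula \eqref{eq:toeplitz} shows that $T_N(A)$ has entries in $\mathbb{Z}L$. So (U) for the kernels applies to it.

\begin{lemma}\label{lem:step}
Let $G\overset{\mu}{\to}\bar G\overset{\psi}{\to}\mathbb{Z}$ be epimorphisms, with $G,\bar G$ torsion-free and satisfying the Atiyah Conjecture. Put $L=\ker(\psi\mu)$ and $\bar L=\ker\psi$, and assume that $L\to\bar L$ satisfies \textup{(U)}. If $A$ is a square matrix over $\mathbb{Z}G$ with $\bar A$ invertible over $\mathcal{D}(\bar G)$, then $A$ is invertible over $\mathcal{D}(G)$ and $o(\det A)\le o(\det\bar A)$, where the orders are taken with respect to $\psi\mu$ and $\psi$. In particular $G\to\bar G$ satisfies \textup{(U)}.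
\end{lemma}

\begin{proof}
Choose $t\in G$ with $\psi\mu(t)=1$ and use $\bar t=\mu(t)$ for $\bar G$. Let $A$ be $n\times n$. Replacing $A$ by $At^k$ does not affect invertibility and adds $nk$ to both orders, so we may assume $A=\sum_{i\ge0}C_it^i$ with $C_i$ over $\mathbb{Z}L$. Then $\bar A=\sum_i\bar C_i\bar t^{\,i}$, and applying $\mu$ to \eqref{eq:toeplitz} gives $\overline{T_N(A)}=T_N(\bar A)$. By Lemma~\ref{lem:rank} for $L\to\bar L$ and Lemma~\ref{lem:order} for $\bar A$,
\[c_N(A)\le c_N(\bar A)\le o(\det\bar A)\qquad\text{for all }N.\]
So $c_N(A)$ is bounded, and $A$ is invertible by Lemma~\ref{lem:order}. For large $N$ the left side equals $o(\det A)$.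
\end{proof}

\section{The exact criterion}\label{sec:B}

Since $K=\mu^{-1}(\bar K)$, the map $\mu$ restricts to an epimorphism $K\to\bar K$ with kernel $\ker\mu$, and both groups satisfy the Atiyah Conjecture by (D1). Lemma~\ref{lem:step} assumes (U) for the kernel $L$ of a map onto $\mathbb{Z}$, which is larger than $K$ when $H$ has rank at least $2$. The same lemma lifts (U) from $K$ to $L$, one rank at a time. The intermediate groups need not be finitely generated, so we state this step without that hypothesis.

\begin{lemma}\label{lem:lift}
Let $G\overset{\mu}{\to}\bar G\overset{\nu}{\to}H$ be epimorphisms, with $G,\bar G$ torsion-free and satisfying the Atiyah Conjecture and $H$ finitely generated free-abelian. If $\ker(\nu\mu)\to\ker\nu$ satisfies \textup{(U)}, then so does $G\to\bar G$.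
\end{lemma}

\begin{proof}
We use induction on the rank of $H$. For $H=0$ there is nothing to prove. Otherwise choose an epimorphism $\varphi\colon H\to\mathbb{Z}$ and put $L=\ker(\varphi\nu\mu)$, $\bar L=\ker(\varphi\nu)$. Then $L\to\bar L\to\ker\varphi$ are epimorphisms, $\ker\varphi$ is free-abelian of smaller rank, and the kernels of $L\to\ker\varphi$ and $\bar L\to\ker\varphi$ are $\ker(\nu\mu)$ and $\ker\nu$. By induction $L\to\bar L$ satisfies (U), and Lemma~\ref{lem:step} with $\psi=\varphi\nu$ finishes the step.
\end{proof}

Next we relate orders to Newton polytopes.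

\begin{lemma}\label{lem:min}
In the situation of \textup{(D2)}, let $\varphi\colon H\to\mathbb{Z}$ be an epimorphism and $o$ the order with respect to $\varphi p$. Then $o(x)=\min_{P(x)}\varphi$ for all nonzero $x\in\mathcal{D}(K)*H$.
\end{lemma}

\begin{proof}
Let $L=\ker(\varphi p)$ and $\varphi p(t)=1$. For $x=\sum_hx_hs(h)$ put $f_j=\sum_{\varphi(h)=j}x_hs(h)t^{-j}$. Since $x_h\in\mathcal{D}(K)\subseteq\mathcal{D}(L)$ and $s(h)t^{-j}\in L$ when $\varphi(h)=j$, the sum $x=\sum_jf_jt^j$ is the expansion of $x$ in $\mathcal{D}(L)_\sigma[t^{\pm1}]$. As $\sum_h\mathcal{D}(K)s(h)$ is direct, $f_j\ne0$ if and only if $x_h\neq0$ for some $h$ with $\varphi(h)=j$. So $o(x)$ is the minimum of $\varphi$ on the support of $x$, which is the minimum on its convex hull.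
\end{proof}

For the converse direction, a matrix $B$ violating (U) for $K\to\bar K$ has to be turned into an admissible one. A discrepancy in the bottom degree alone is not enough, because polytopes are compared up to translation; the whole polytope must be controlled. A violating matrix of minimal size reduces the situation to a single Schur complement, which vanishes over $K$ and not over $\bar K$. Adding a group element $t$ to it produces a point over $G$ and a segment over $\bar G$.

\begin{proposition}\label{prop:fail}
Suppose that $K\to\bar K$ does not satisfy \textup{(U)}, and let $t\in G$ with $h=\nu\mu(t)\ne0$. Then there is an admissible $A$ with $\mathcal{P}([A])=0$ and $\mathcal{P}([\bar A])=[0,h]$.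
\end{proposition}

\begin{proof}
Let $B$ be an $n\times n$ matrix over $\mathbb{Z}K$ of least size such that $\bar B$ is invertible over $\mathcal{D}(\bar K)$ and $B$ is singular over $\mathcal{D}(K)$. Here $n\ge2$, since a singular $1\times1$ matrix is $0$. The first $n-1$ columns of $\bar B$ have rank $n-1$, so after permuting rows we may write $B=\begin{pmatrix}B_1&\beta\\ \gamma&\delta\end{pmatrix}$ with $B_1$ of size $n-1$ and $\bar B_1$ invertible over $\mathcal{D}(\bar K)$. By minimality, $B_1$ is invertible over $\mathcal{D}(K)$. By \eqref{eq:schur},
\[s=\delta-\gamma B_1^{-1}\beta=0\ \text{ in }\mathcal{D}(K),\qquad s'=\bar\delta-\bar\gamma\bar B_1^{-1}\bar\beta\ne0\ \text{ in }\mathcal{D}(\bar K).\]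
Let $A=\begin{pmatrix}B_1&\beta\\ \gamma&\delta+t\end{pmatrix}\in M_n(\mathbb{Z}G)$. Over $\mathcal{D}(G)$ its Schur complement is $s+t=t$, so $A$ is invertible with determinant $\det B_1\cdot[t]$. As $\det B_1$ is represented by an element of $\mathcal{D}(K)^\times$, we get $\mathcal{P}([A])=0$ from \eqref{eq:trivial}. Over $\mathcal{D}(\bar G)$ the Schur complement of $\bar A$ is $s'+\bar t\in\mathcal{D}(\bar K)*H$, which has support $\{0,h\}$ because $h\neq0$. So $\bar A$ is invertible with determinant $\det\bar B_1\cdot[s'+\bar t]$, and $\mathcal{P}([\bar A])=[0,h]$.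
\end{proof}

For the matrix $B$ of Section~\ref{sec:example}, with $B_1=a$, this construction gives $\begin{pmatrix}a&b\\c&d+t\end{pmatrix}$, whose image $\operatorname{diag}(4,4+t)$ has polytope $[0,1]$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1)$\Rightarrow$(2). Take $C=1$.

(2)$\Rightarrow$(3), and the last claim. Suppose that (3) fails. As $H\ne0$ and $\nu\mu$ is onto, there is $t\in G$ with $h=\nu\mu(t)\neq0$. For the matrix $A$ of Proposition~\ref{prop:fail}, condition (2) would give $[0,h]\le C\cdot0=0$, which is false. Once the four conditions are known to be equivalent, this $A$ also proves the last claim.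

(3)$\Leftrightarrow$(4). One direction is Lemma~\ref{lem:lift}. For the other, a square matrix over $\mathbb{Z}K$ is invertible over $\mathcal{D}(K)$ if and only if it is invertible over $\mathcal{D}(G)\supseteq\mathcal{D}(K)$, and the same holds for $\bar K\le\bar G$.

(3)$\Rightarrow$(1). Let $A$ be admissible. Represent $\det A$ by $xy^{-1}$ with $x,y\in\mathcal{D}(K)*H$, and $\det\bar A$ by $x'y'^{-1}$ with $x',y'\in\mathcal{D}(\bar K)*H$. Let $\varphi\colon H\to\mathbb{Z}$ be any epimorphism, $L=\ker(\varphi\nu\mu)$ and $\bar L=\ker(\varphi\nu)$. Lemma~\ref{lem:lift}, applied to $L\to\bar L\to\ker\varphi$, shows that $L\to\bar L$ satisfies (U). Lemma~\ref{lem:step} gives $o(x)-o(y)\le o(x')-o(y')$, which by Lemmas~\ref{lem:min} and~\ref{lem:support} reads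
\[\min_{P(x)+P(y')}\varphi\ \le\ \min_{P(x')+P(y)}\varphi.\]
This holds for all $\varphi$, so $P(x')+P(y)\subseteq P(x)+P(y')$ by Lemma~\ref{lem:support}, without any translation. This says $P(x')-P(y')\le P(x)-P(y)$, which is \eqref{eq:comparison}.
\end{proof}

\section{Local indicability}\label{sec:C}

Throughout, $N=\ker\mu=\ker(K\to\bar K)$. By Theorem~\ref{thm:B} the question is whether $K\to\bar K$ satisfies (U).

\subsection{Necessity}
The group $K$ of Section~\ref{sec:example} is not locally indicable, since \eqref{eq:relations} forces $x^4=y^4=1$ in $K_{ab}$. The construction of the matrix $B$ there extends to every such kernel.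

\begin{proof}[Proof of Theorem~\ref{thm:C}\,(i)]
Let $L=\langle g_1,\dots,g_m\rangle\le N$ be nontrivial with no epimorphism onto $\mathbb{Z}$. Then the finitely generated abelian group $L_{ab}$ is finite. Let $I=\ker(\varepsilon\colon\mathbb{Q}L\to\mathbb{Q})$. Since $gh-1=(g-1)+(h-1)+(g-1)(h-1)$, the map $g\mapsto g-1$ is a homomorphism from $L$ to the $\mathbb{Q}$-vector space $I/I^2$. It factors through the finite group $L_{ab}$, so it is zero. The elements $g-1$ span $I$ over $\mathbb{Q}$, hence $I=I^2$. By \eqref{eq:fox}, $I=\sum_j\mathbb{Q}L(g_j-1)$, and therefore $I=I^2=\sum_jI(g_j-1)$. Write $g_i-1=\sum_ja_{ij}(g_j-1)$ with $a_{ij}\in I$, and choose an integer $q\ge1$ such that $B=q\,(I_m-(a_{ij}))$ has entries in $\mathbb{Z}L\subseteq\mathbb{Z}K$. The column $(g_j-1)_j$ is nonzero because $L\neq1$, and $B$ kills it, so $B$ is singular over $\mathcal{D}(K)$. As $L\le\ker\mu$, we have $\bar B=\varepsilon(B)=qI_m$, which is invertible over $\mathcal{D}(\bar K)$. So condition (3) of Theorem~\ref{thm:B} fails, and its last claim applies.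
\end{proof}

\subsection{Kernel vectors over a normal subgroup}
For sufficiency we must exclude a matrix $B$ over $\mathbb{Z}K$ with a kernel vector and with $\bar B$ invertible. If the kernel vector has entries in $\mathbb{Q}K$, it can be cut into pieces along the cosets of $N$, in the same way as $T_N(A)$ cuts $A$ along degrees. This replaces $K\to\bar K$ by $N\to1$. The following lemma performs the cut; it is used twice.

\begin{lemma}\label{lem:cut}
Let $\Lambda$ be a normal subgroup of a group $\Gamma$, let $\bar\Gamma=\Gamma/\Lambda$, let $\pi\colon\mathbb{Q}\Gamma\to\mathbb{Q}\bar\Gamma$ be the projection, and choose $s(q)\in\Gamma$ in the coset $q$ for each $q\in\bar\Gamma$. Let $M$ be a $k\times m$ matrix over $\mathbb{Q}\Gamma$ with $\pi(M)$ injective on $(\mathbb{Q}\bar\Gamma)^m$, and let $0\neq w\in(\mathbb{Q}\Gamma)^m$ with $Mw=0$. Write $w_i=\sum_qs(q)w_{i,q}$ with $w_{i,q}\in\mathbb{Q}\Lambda$, let $J=\{(i,q):w_{i,q}\ne0\}$ and $w'=(w_{i,q})_{(i,q)\in J}$. Then there is a matrix $M'$ over $\mathbb{Q}\Lambda$ with columns indexed by $J$ such that $M'w'=0$ and $\varepsilon(M')$ is injective on $\mathbb{Q}^J$.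
\end{lemma}

\begin{proof}
We have $\mathbb{Q}\Gamma=\bigoplus_qs(q)\mathbb{Q}\Lambda$. Let $M_i$ be the $i$-th column of $M$. For $(i,q)\in J$ write $M_is(q)=\sum_{p\in\Pi}s(p)\,m_{p;i,q}$ with $m_{p;i,q}\in(\mathbb{Q}\Lambda)^k$, where $\Pi\subseteq\bar\Gamma$ is a finite nonempty set that serves for all of $J$. Let the $(i,q)$-th column of $M'$ consist of the vectors $m_{p;i,q}$, $p\in\Pi$, stacked. Then
\[0=Mw=\sum_{(i,q)\in J}M_is(q)w_{i,q}=\sum_{p\in\Pi}s(p)\sum_{(i,q)\in J}m_{p;i,q}w_{i,q},\]
and directness gives $M'w'=0$. Since $\pi(s(p)\lambda)=\varepsilon(\lambda)p$ for $\lambda\in\mathbb{Q}\Lambda$, we have $\pi(M)\,qe_i=\sum_pp\,\varepsilon(m_{p;i,q})$. So $\varepsilon(M')$ is the matrix of the $\mathbb{Q}$-linear map $\pi(M)$ restricted to the span of the independent vectors $qe_i$, $(i,q)\in J$, and this map is injective.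
\end{proof}

The case $N\to1$ is handled by the next lemma; compare Howie--Schneebeli and Gersten. For $N=\mathbb{Z}$ it is a statement on Laurent polynomials: a minor that is nonzero at $\tau=1$ is nonzero. For general $N$, an epimorphism onto $\mathbb{Z}$ of the subgroup generated by the supports of a kernel vector cuts this vector into more pieces with the same total support, and this cannot go on indefinitely. The matrices change shape in the process, so we allow rectangular ones.

\begin{lemma}\label{lem:indicable}
Let $N$ be locally indicable and $M$ a $k\times m$ matrix over $\mathbb{Q}N$ with $\varepsilon(M)$ injective on $\mathbb{Q}^m$. Then $M$ is injective on $(\mathbb{Q}N)^m$.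
\end{lemma}

\begin{proof}
Suppose not. Consider all pairs $(M,w)$, of any size $k\times m$ with $m\ge1$, where $M$ is over $\mathbb{Q}N$, $\varepsilon(M)$ is injective, $Mw=0$, and all coordinates $w_i\in\mathbb{Q}N$ are nonzero. Such pairs exist: delete the zero coordinates of a nonzero kernel vector and the corresponding columns, which keeps $\varepsilon(M)$ injective. Let $|w|=\sum_i|\operatorname{supp}w_i|\ge m$, and choose a pair with $|w|-m$ minimal.

\emph{Normalization.} Pick $g_i\in\operatorname{supp}w_i$, and replace $w_i$ by $g_i^{-1}w_i$ and the column $M_i$ by $M_ig_i$. This changes none of $\varepsilon(M)$, $Mw$, $|w|$, so we may assume $1\in\operatorname{supp}w_i$ for all $i$. Let $L$ be the finitely generated subgroup generated by all $\operatorname{supp}w_i$. Write $M=\sum_ccM^{(c)}$, a finite sum over representatives $c$ of distinct cosets $cL$ in $N$, with $M^{(c)}$ over $\mathbb{Q}L$. The vectors $M^{(c)}w$ have entries in $\mathbb{Q}L$ and $\sum_ccM^{(c)}w=0$, so $M^{(c)}w=0$ for each $c$. A vector killed by all $\varepsilon(M^{(c)})$ is killed by $\varepsilon(M)=\sum_c\varepsilon(M^{(c)})$, so the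 matrix obtained by stacking the $M^{(c)}$ has injective augmentation. Replacing $M$ by it, we may assume that $M$ is over $\mathbb{Q}L$.

\emph{Cutting.} If $L=1$, then $M=\varepsilon(M)$ kills the nonzero vector $w\in\mathbb{Q}^m$, which is impossible. So $L\ne1$, and local indicability gives an epimorphism $\varphi\colon L\to\mathbb{Z}$. It induces $\pi\colon\mathbb{Q}L\to\mathbb{Q}[\tau^{\pm1}]$, and $\varepsilon(M)$ is obtained from $\pi(M)$ by setting $\tau=1$. Some $m\times m$ minor of $\varepsilon(M)$ is nonzero, so the same minor of $\pi(M)$ is nonzero, and $\pi(M)$ is injective on $\mathbb{Q}[\tau^{\pm1}]^m$. Lemma~\ref{lem:cut} with $\Gamma=L$ and $\Lambda=\ker\varphi$ yields a pair $(M',w')$ of the kind considered, with $|J|$ columns and $|w'|=|w|$. Now $(i,0)\in J$ for every $i$, because $1\in\operatorname{supp}w_i$. The supports generate $L$ and $\varphi\neq0$, so $\varphi$ is nonzero on some element of some $\operatorname{supp}w_i$, which gives $(i,j)\in J$ with $j\neq0$. Hence $|J|>m$ and $|w'|-|J|<|w|-m$, contradicting minimality.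
\end{proof}

\subsection{Amenable groups}
A matrix that is singular over $\mathcal{D}(K)$ has a kernel vector with entries in $\mathcal{D}(K)$, while Lemma~\ref{lem:cut} needs entries in $\mathbb{Q}K$. Amenability allows us to clear denominators, and this is its only use. Recall the F{\o}lner condition: $K$ is amenable if and only if for every finite $S\subseteq K$ and $\eta>0$ there is a finite nonempty $\Phi\subseteq K$ with $|g\Phi\setminus\Phi|\le\eta|\Phi|$ for all $g\in S$. Subgroups of amenable groups are amenable. The first statement of the next lemma is Tamari's Ore condition.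

\begin{lemma}\label{lem:ore}
Let $K$ be amenable, torsion-free, and satisfy the Atiyah Conjecture. For all nonzero $a,b\in\mathbb{Q}K$ there are $c,c'\in\mathbb{Q}K$ with $ac=bc'\ne0$. For every $v\in\mathcal{D}(K)^n$ there is $0\neq y\in\mathbb{Q}K$ with $vy\in(\mathbb{Q}K)^n$.
\end{lemma}

\begin{proof}
Let $S=\operatorname{supp}a\cup\operatorname{supp}b$ and choose $\Phi$ for $\eta<1/|S|$, so that $|S\Phi|<2|\Phi|$. The linear map $\mathbb{Q}\Phi\oplus\mathbb{Q}\Phi\to\mathbb{Q}[S\Phi]$, $(c,c')\mapsto ac-bc'$, has a nonzero element $(c,c')$ in its kernel, and $ac=bc'\neq0$ since $\mathbb{Q}K\subseteq\mathcal{D}(K)$ has no zero divisors.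

Let $E=\{xy^{-1}:x,y\in\mathbb{Q}K,\ y\ne0\}\subseteq\mathcal{D}(K)$. Two fractions $xy^{-1}$, $x'y'^{-1}$ have a common denominator: with $yc=y'c'\ne0$ they equal $xc(yc)^{-1}$ and $x'c'(yc)^{-1}$. So $E$ is closed under sums and differences, and by induction finitely many elements of $E$ have a common denominator. If $x'\ne0$, choose $yc=x'c'\neq0$; then $y^{-1}x'=cc'^{-1}$ and $xy^{-1}x'y'^{-1}=xc(y'c')^{-1}\in E$. Also $(xy^{-1})^{-1}=yx^{-1}$ for $x\ne0$. Thus $E$ is a skew field containing $\mathbb{Z}K$. It is division closed, so $E=\mathcal{D}(K)$, and a common denominator of the coordinates of $v$ is the required $y$.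
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}\,(ii)]
If $N$ is not locally indicable, \eqref{eq:comparison} fails by (i). Let $N$ be locally indicable. By Theorem~\ref{thm:B} it suffices to prove (U) for $K\to\bar K$. Suppose that $B\in M_n(\mathbb{Z}K)$ is singular over $\mathcal{D}(K)$ and $\bar B$ is invertible over $\mathcal{D}(\bar K)$. Choose $0\ne v\in\mathcal{D}(K)^n$ with $Bv=0$. The subgroup $K\le G$ is amenable, so Lemma~\ref{lem:ore} gives $0\ne w=vy\in(\mathbb{Q}K)^n$ with $Bw=0$. The matrix $\bar B$ is injective on $(\mathbb{Q}\bar K)^n\subseteq\mathcal{D}(\bar K)^n$. Lemma~\ref{lem:cut} with $\Gamma=K$ and $\Lambda=N$ gives a matrix $B'$ over $\mathbb{Q}N$ with $\varepsilon(B')$ injective and a nonzero vector $w'$ over $\mathbb{Q}N$ with $B'w'=0$. This contradicts Lemma~\ref{lem:indicable}.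
\end{proof}

\begin{example}
Let $G$ be amenable and $\ker\mu$ abelian. A nontrivial finitely generated subgroup of $\ker\mu$ is torsion-free abelian, hence free-abelian of positive rank, so $\ker\mu$ is locally indicable and \eqref{eq:comparison} holds for all admissible $A$. This contains the abelian case of the introduction.
\end{example}

\begin{thebibliography}{9}

\bibitem{FK}
Florian Funke and Dawid Kielak, \emph{Alexander and Thurston norms, and the Bieri-Neumann-Strebel invariants for free-by-cyclic groups}, arXiv:1605.09067 (2016).

\bibitem{Linnell}
P.~Linnell, \emph{Division rings and group von Neumann algebras}, Forum Math. \textbf{5} (1993).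

\bibitem{Lueck}
L\"uck, \emph{$L^2$-Invariants}.

\end{thebibliography}
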